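\title{The widths of words in $\mathrm{SL}_n$ over rings of $S$-integers are not uniformly bounded}

\begin{abstract}
The width of a word $w$ in a group $\Gamma$ is the least $C$ such that every element of the subgroup generated by the values of $w$ is a product of at most $C$ values and inverses of values. We show that for no $n\ge 3$ are the widths of words in $\mathrm{SL}_n(O_S)$ bounded uniformly in the ring of $S$-integers $O_S$. If $P\notin S$ is an unramified prime of residue degree $f$ above a rational prime $p$ dividing $n$, with $f\ge2$ when $p\le 3$, we construct a word whose nontrivial values in $\mathrm{SL}_n(O/P^2)$ are the scalar matrices $1\pm p\zeta$, where $\zeta$ runs through a normal basis of the residue field. Its width there is $f\lfloor p/2\rfloor$. Conversely, in the product of the groups $\mathrm{SL}_n(O_P)$, $P\notin S$, widths grow at most linearly in the local degrees at the primes dividing $n$.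
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{word} is an element $w=w(x_1,\dots,x_d)$ of a free group $F_d$. For a group $\Gamma$, substitution defines the word map $w\colon\Gamma^d\to\Gamma$, and the set of \emph{$w$-values} is
\[
w(\Gamma)=\{\,w(g_1,\dots,g_d),\ w(g_1,\dots,g_d)^{-1}\ :\ g_i\in\Gamma\,\}.
\]
The \emph{width} of $w$ in $\Gamma$ is the least $C$ such that every element of the subgroup $\langle w(\Gamma)\rangle$ is a product of at most $C$ elements of $w(\Gamma)$; it is infinite if there is no such $C$.

The set $w(\Gamma)$ contains $1=w(1,\dots,1)$, is closed under inversion, and is stable under every automorphism of $\Gamma$. The width measures how far it is from being a subgroup: it is at most $1$ exactly when $w(\Gamma)$ is one. This is the case for every word if $\Gamma$ is abelian, because the word map is then a homomorphism. For $w=x_1x_2x_1^{-1}x_2^{-1}$ the width is the supremum of the commutator lengths of the elements of the derived subgroup. In a finite group every width is smaller than the order of the group, so for families of groups the natural questions are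 about uniformity.

Let $K$ be a number field, $O$ its ring of integers, $S$ a finite set of primes (nonzero prime ideals) of $O$, and $O_S$ the ring of $S$-integers, that is, of elements of $K$ that are integral at every prime outside $S$. It is known that for every $n\ge3$ there is an integer that bounds the width of every word in $\mathrm{SL}_n(\mathbb Z)$, and similarly that for each fixed $O_S$ and each $n\ge 3$ the widths of all words in $\mathrm{SL}_n(O_S)$ have a bound depending on $O_S$ and $n$ but not on the word. The following question comes from the paper of Avni and Meiri \cite{AM}.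

\begin{quote}
\emph{Is there, for every $n\ge3$, a constant $C(n)$ such that for every number field $K$, every finite set $S$ of primes of $O$ and every word $w$, the width of $w$ in $\mathrm{SL}_n(O_S)$ is at most $C(n)$?}
\end{quote}

Width does not increase in quotients, so one can look for obstructions in the finite groups $\mathrm{SL}_n(O_S/\mathfrak a)$. What one finds there at first suggests a positive answer. Such a group is a product of groups $\mathrm{SL}_n(O/P^a)$, and the factors of a product can be treated simultaneously at the cost of a factor $2$ (Lemma~\ref{lem:basic}), so the number of primes does no harm. At a single prime, a value that is as far from scalar as possible produces a whole congruence subgroup in a number of steps that depends only on $n$, and modulo that subgroup all values are scalar matrices, that is, $n$-th roots of unity (Section~\ref{sec:upper}). A field has at most $n$ of these. But $O/P^a$ is not a field. If $P$ lies above a prime $p\mid n$ and is unramified of residue degree $f$, then all $p^f$ elements of $1+P/P^2$ are $n$-th roots of unity in $O/P^2$, and a word can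 be made to take only $2f$ or fewer of them as nontrivial values.

For a prime $P$ of $O$ we write $O_P$ for the completed local ring and $K_P$ for its fraction field.

\begin{theorem}\label{thm:lower}
Let $n\ge3$ and let $p$ be a prime dividing $n$. Let $K$ be a number field, $S$ a finite set of primes of $O$, and $P\notin S$ a prime above $p$, unramified over $\mathbb Q$, of residue degree $f$. Assume $f\ge2$ if $p\le3$. Then there is a word $w$ whose width in $\mathrm{SL}_n(O_S)$ is at least $f\lfloor p/2\rfloor$. In fact $w$ has width exactly $f\lfloor p/2\rfloor$ in the quotient $\mathrm{SL}_n(O/P^2)$.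
\end{theorem}

\begin{corollary}\label{cor:answer}
For no $n\ge3$ are the widths of words in $\mathrm{SL}_n(O_S)$ bounded uniformly in $O_S$. More precisely, for each prime $p\mid n$ and each $f\ge2$ there are a number field of degree $f$ and a word whose width in $\mathrm{SL}_n(O)$ is at least $f\lfloor p/2\rfloor$.
\end{corollary}

\begin{proof}
Lift a monic irreducible polynomial of degree $f$ over $\mathbb F_p$ to a monic polynomial $m\in\mathbb Z[x]$. Then $m$ is irreducible, and $K=\mathbb Q[x]/(m)$ is a number field of degree $f$. The reduction of $m$ is separable, so $p$ does not divide the discriminant of $m$ and hence does not divide the index of $\mathbb Z[x]/(m)$ in $O$. The Dedekind--Kummer theorem then says that $pO$ factors as $m$ does modulo $p$: the ideal $P=pO$ is prime, unramified, of residue degree $f$. Apply Theorem~\ref{thm:lower} with any finite $S\not\ni P$, for instance $S=\emptyset$, and let $f\to\infty$.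
\end{proof}

In the congruence completion the roots of unity above the primes dividing $n$ are the only obstruction.

\begin{theorem}\label{thm:upper}
For $n\ge3$ there is a constant $c(n)$ such that for every $K$, $S$ and $w$, the width of $w$ in $\prod_{P\notin S}\mathrm{SL}_n(O_P)$, and hence in every quotient of this group, such as $\mathrm{SL}_n(O_S/\mathfrak a)$ for a nonzero ideal $\mathfrak a$ of $O_S$, is at most $c(n)(1+\delta)$. Here $\delta$ is the maximum of the degrees $[K_P:\mathbb Q_\ell]$ over the primes $P\notin S$ dividing $n$, where $\ell$ is the rational prime below $P$, and $\delta=0$ if there is no such $P$.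
\end{theorem}

Thus widths in the congruence completion are uniformly bounded if the degree of $K$ is bounded, or if $n$ is invertible in $O_S$. The two theorems match in the unramified case. Suppose that all primes $P\notin S$ dividing $n$ are unramified over $\mathbb Q$, and let $f_{\max}$ be their largest residue degree ($0$ if there are none). Then $\delta=f_{\max}$, and $\mathrm{SL}_n(O/P^2)$ is a quotient of $\prod_{P\notin S}\mathrm{SL}_n(O_P)$, so the supremum over all words of the width in this product is at most $c(n)(1+f_{\max})$ and, when $f_{\max}\ge2$, at least $f_{\max}$. For an inert prime $p\mid n$ outside $S$, linear growth in the degree is therefore the true order at the congruence level. We do not claim the analogous upper bound for $\mathrm{SL}_n(O_S)$ itself; the question above is settled by Theorem~\ref{thm:lower} alone.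

Section~\ref{sec:idea} shows the three ingredients of Theorem~\ref{thm:lower} in small cases. After some standard facts in Section~\ref{sec:prelim}, Section~\ref{sec:words} constructs, in a finite group of a suitable shape, a word whose nontrivial values form a prescribed orbit of automorphisms. Section~\ref{sec:G} shows that $\mathrm{SL}_n(O/P^2)$ has this shape and proves Theorem~\ref{thm:lower}. Section~\ref{sec:upper} proves Theorem~\ref{thm:upper}.

\medskip
\noindent\textbf{Notation.} We write $[x,y]=xyx^{-1}y^{-1}$, and $[H,H']$ for the subgroup generated by the $[x,y]$ with $x\in H$, $y\in H'$. For a tuple $\mathbf h=(h_1,\dots,h_d)$ in a group $G$, the homomorphism $\varphi_{\mathbf h}\colon F_d\to G$ sends $x_i$ to $h_i$, so that $w(\mathbf h)=\varphi_{\mathbf h}(w)$. Tuples are multiplied coordinatewise, $\mathbf a\mathbf h=(a_1h_1,\dots,a_dh_d)$, and automorphisms act on them coordinatewise. The matrix units are $E_{ij}=e_ie_j^T$, and $e_{ij}(x)=1+xE_{ij}$ for $i\neq j$ is an elementary matrix. Scalar matrices are identified with scalars.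

\section{The mechanism in small cases}\label{sec:idea}

\subsection{A small orbit in a large center}\label{ss:orbit}

Take $n=p=3$, $K=\mathbb Q(i)$, $P=3\mathbb Z[i]$, and $G=\mathrm{SL}_3(\mathbb Z[i]/9)$. The residue field is $\mathbb F_9=\mathbb F_3[i]$ and $f=2$. For $x\in\mathbb F_9$ the scalar $1+3x\in\mathbb Z[i]/9$ is well defined, and $(1+3x)^3=1$, so it lies in $G$. These scalars form a central subgroup $Z$ isomorphic to the additive group of $\mathbb F_9$.

If $1+3x$ is a value of a word, then so are its images under automorphisms of $G$. Conjugation by invertible matrices fixes $1+3x$, complex conjugation sends it to $1+3\bar x$, and inverse-transpose sends it to $1-3x$. Suppose that a word $w$ has no values other than $1$ and those forced by $x=1+i$, so that, written additively,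
\[
w(G)=\{0,\ \pm(1+i),\ \pm(1-i)\}\subset\mathbb F_9 .
\]
The remaining four elements $\pm1,\pm i$ are not values, but they are sums of two values, since $(1+i)+(1-i)=-1$ and $(1+i)-(1-i)=-i$ in $\mathbb F_9$. The width is $2=f\lfloor p/2\rfloor$. The choice of $x$ matters: for $x=1$ the forced values form the subgroup $\mathbb F_3$, and the width would be $1$.

For residue degree $f$ the group $Z$ has $p^f$ elements while the forced set has at most $2f+1$. If that set generates $Z$, the width $C$ satisfies $(2f+1)^C\ge p^f$, which already tends to infinity with $f$; choosing $x$ to generate a normal basis gives the exact value $f\lfloor p/2\rfloor$. The substance of Theorem~\ref{thm:lower} is the existence of a word with only the forced values.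

\subsection{Prescribing the values in a simple group}\label{ss:simple}

Let $Q$ be a finite nonabelian simple group and $z\in Q$. We claim that there is a word $w$ with
\[
w(Q)=\{1\}\cup\{\alpha(z)^{\pm1}:\alpha\in\operatorname{Aut}(Q)\}.
\]
For example, some word has as values in $A_5$ exactly the identity and the $3$-cycles, since these are all the elements of order $3$ and they are conjugate.

Fix a generating tuple $\mathbf g\in Q^d$, and for $\mathbf h\in Q^d$ consider the normal subgroup $\varphi_{\mathbf g}(\ker\varphi_{\mathbf h})$ of $Q$, the set of values at $\mathbf g$ of the words that vanish at $\mathbf h$. It is $1$ or $Q$. If it is $1$, every relation of $\mathbf h$ is a relation of $\mathbf g$, so $h_i\mapsto g_i$ defines a surjection $\langle \mathbf h\rangle\to Q$. Comparing orders, this is an automorphism $\alpha$ of $Q$, and $w(\mathbf h)=\alpha^{-1}(w(\mathbf g))$ for every word $w$. All other tuples can be killed at once, by the following lemma.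

\begin{lemma}\label{lem:cap}
Let $\varphi\colon F\to G$ be a homomorphism onto a perfect group, and let $J_1,\dots,J_m$ be normal subgroups of $F$ with $\varphi(J_i)=G$ for all $i$. Then $\varphi(J_1\cap\dots\cap J_m)=G$.
\end{lemma}

\begin{proof}
We have $J_1\cap J_2\supset[J_1,J_2]$ and $\varphi([J_1,J_2])=[G,G]=G$. Now induct on $m$.
\end{proof}

Let $J$ be the intersection of the groups $\ker\varphi_{\mathbf h}$ over the finitely many $\mathbf h$ with $\varphi_{\mathbf g}(\ker\varphi_{\mathbf h})=Q$. By the lemma there is $w\in J$ with $w(\mathbf g)=z$. This word vanishes at those $\mathbf h$, takes a value $\alpha^{-1}(z)$ at every other tuple, and satisfies $w(\alpha(\mathbf g))=\alpha(z)$. The claim follows.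

\subsection{Words that do not see a perturbation}\label{ss:perturb}

The group $G=\mathrm{SL}_n(O/P^2)$ is not simple; it is an extension of the simple group $\mathrm{PSL}_n(O/P)$ by an abelian group $A$. The argument above then leaves a larger family of tuples uncontrolled: the perturbations $\mathbf a\mathbf g$, $\mathbf a\in A^d$, of the generating tuple. We need words that take an interesting value in $A$ at $\mathbf g$ and the same value at all $\mathbf a\mathbf g$. Two abelian groups of order $p^2$ show when to expect such words.

In $\mathbb Z/p^2$, with $A=p\mathbb Z/p^2$ and generator $g=1$, the word $x^p$ takes the value $p\ne0$ at $g+a$ for every $a\in A$. In $\mathbb Z/p\times\mathbb Z/p$, with $A=0\times\mathbb Z/p$ and $\mathbf g=((1,0),(0,1))$, a word with exponent sums $i,j$ takes the value $(i,j)$ at $\mathbf g$ and the value $(i,0)$ at the perturbed tuple $((1,0),(0,0))$. If the first value lies in $A$ and equals the second, it is $0$. The difference is that the first extension does not split and the second does. Lemma~\ref{lem:U} shows that nonsplitting suffices when the kernel is a simple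 module, and Lemma~\ref{lem:nonsplit} proves nonsplitting for $\mathrm{SL}_n(O/P^2)$ modulo scalars by computing $p$-th powers, as in $\mathbb Z/p^2$.

\section{Quotients, products and elementary matrices}\label{sec:prelim}

Call $w(g_1,\dots,g_d)$, without the inverse, a \emph{positive} value of $w$.

\begin{lemma}\label{lem:basic}
Let $w$ be a word.
\begin{enumerate}
\item[(a)] If $\Gamma'$ is a quotient of $\Gamma$, the width of $w$ in $\Gamma'$ is at most its width in $\Gamma$.
\item[(b)] If $w$ has width at most $C$ in each group of a family $(\Gamma_\iota)$, it has width at most $2C$ in $\prod_\iota\Gamma_\iota$.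
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The quotient map sends $w(\Gamma)$ onto $w(\Gamma')$, hence $\langle w(\Gamma)\rangle$ onto $\langle w(\Gamma')\rangle$.

(b) A family of positive values of the $\Gamma_\iota$ is a positive value of the product; the only difficulty is that signs may differ from factor to factor. Let $\gamma=(\gamma_\iota)\in\langle w(\prod_\iota\Gamma_\iota)\rangle$. Each $\gamma_\iota$ lies in $\langle w(\Gamma_\iota)\rangle$, so it is a product of exactly $C$ values, since $1$ is a value. Replace a factor $v$ by $v\cdot1^{-1}$ and a factor $v^{-1}$ by $1\cdot v^{-1}$, with $v$ positive. Then $\gamma_\iota=v_{\iota,1}v_{\iota,2}^{-1}\cdots v_{\iota,2C-1}v_{\iota,2C}^{-1}$ with all $v_{\iota,k}$ positive, and $\gamma=v_1v_2^{-1}\cdots v_{2C-1}v_{2C}^{-1}$ with $v_k=(v_{\iota,k})_\iota$.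
\end{proof}

For a commutative ring $R$ and an ideal $I$, let $\mathrm{SL}_n(R,I)$ be the kernel of $\mathrm{SL}_n(R)\to\mathrm{SL}_n(R/I)$.

\begin{lemma}\label{lem:gauss}
Let $R$ be a commutative local ring with maximal ideal $\mathfrak m$.
\begin{enumerate}
\item[(a)] Every element of $\mathrm{SL}_n(R)$ is a product of at most $(n-1)(n+6)$ elementary matrices.
\item[(b)] If $I\subset\mathfrak m$ is an ideal, every element of $\mathrm{SL}_n(R,I)$ is a product of at most $(n-1)(n+3)$ conjugates in $\mathrm{SL}_n(R)$ of matrices $e_{ij}(x)$ with $x\in I$.
\end{enumerate}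
\end{lemma}

\begin{proof}
Left multiplication by $e_{ij}(x)$ adds $x$ times row $j$ to row $i$. We treat the columns $k=1,\dots,n-1$ in turn. Suppose the entries below the diagonal vanish in the first $k-1$ columns. The lower right block of size $n-k+1$ then has unit determinant, so its first column contains a unit. If the $(k,k)$ entry lies in $\mathfrak m$, adding a lower row makes it a unit. Then $n-k$ row operations clear the entries below it. After at most $(n-1)+n(n-1)/2$ operations the matrix is upper triangular with units on the diagonal, and $n(n-1)/2$ further operations make it a diagonal matrix $\operatorname{diag}(d_1,\dots,d_n)$ of determinant $1$. In case (b) the matrix stays congruent to $1$ modulo $I$: the pivots lie in $1+I$ and are units from the start, all multipliers lie in $I$, and $n(n-1)$ operations suffice.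

The diagonal matrix is the product, over $k=1,\dots,n-1$, of the matrices $\operatorname{diag}(\varepsilon_k,\varepsilon_k^{-1})$ placed in coordinates $k,k+1$, where $\varepsilon_k=d_1\cdots d_k$. For (a), in $\mathrm{SL}_2(R)$ we have
\[
e_{12}(\varepsilon)e_{21}(-\varepsilon^{-1})e_{12}(\varepsilon)=\begin{pmatrix}0&\varepsilon\\-\varepsilon^{-1}&0\end{pmatrix},
\]
and the product of this matrix with the same matrix for $\varepsilon=-1$ is $\operatorname{diag}(\varepsilon,\varepsilon^{-1})$. The two adjacent factors $e_{12}(\varepsilon)e_{12}(-1)$ merge, which leaves five elementary matrices, and the total is $(n-1)+n(n-1)+5(n-1)$. For (b), write $\varepsilon=1+x$ with $x\in I$. Then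
\[
e_{21}(-1)e_{12}(x)e_{21}(1)=\begin{pmatrix}1+x&x\\-x&1-x\end{pmatrix}
\]
is a conjugate of $e_{12}(x)$. Multiplying on the left by $e_{21}\bigl(\tfrac{x}{1+x}\bigr)$ turns the second row into $\bigl(0,\tfrac1{1+x}\bigr)$, and then multiplying on the right by $e_{12}\bigl(\tfrac{-x}{1+x}\bigr)$ clears the $(1,2)$ entry. So three factors suffice, and the total is $n(n-1)+3(n-1)$.
\end{proof}

We use three consequences and complements, for $R$ local and $n\ge3$.
\begin{enumerate}
\item[(E1)] If $R'\to R$ is a surjection of commutative rings, then $\mathrm{SL}_n(R')\to\mathrm{SL}_n(R)$ is onto, because elementary matrices lift.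
\item[(E2)] The group $\mathrm{SL}_n(R)$ is perfect, because $e_{ij}(r)=[e_{ik}(r),e_{kj}(1)]$ for distinct $i,j,k$.
\item[(E3)] For $i\ne j$ and $k\ne l$ there is a signed permutation matrix $\tau$ of determinant $1$ with $\tau E_{ij}\tau^{-1}=\pm E_{kl}$: take a permutation matrix for a permutation with $i\mapsto k$, $j\mapsto l$, and negate one column if necessary. Conjugation by $\tau$ moves the $(i,j)$ entry of a matrix to position $(k,l)$, up to sign.
\end{enumerate}
For a nonzero ideal $\mathfrak a=\prod P^{a_P}$ of $O_S$, the Chinese remainder theorem gives $\mathrm{SL}_n(O_S/\mathfrak a)=\prod_P\mathrm{SL}_n(O_P/P^{a_P}O_P)$, and by (E1) this is a quotient of $\prod_{P\notin S}\mathrm{SL}_n(O_P)$, as stated in Theorem~\ref{thm:upper}.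

\section{Words whose values form one orbit}\label{sec:words}

Let $G$ be a finite perfect group with normal subgroups $C\le A$, and let $\Sigma$ be a subgroup of $\operatorname{Aut}(G)$. We assume:
\begin{enumerate}
\item[(H1)] $A$ is abelian and $C$ is central in $G$;
\item[(H2)] $Q=G/A$ is a nonabelian simple group;
\item[(H3)] $A\neq C$, and no normal subgroup of $G$ lies strictly between $C$ and $A$;
\item[(H4)] there is no subgroup $H\le G$ with $HA=G$ and $H\cap A\subset C$;
\item[(H5)] the elements of $\Sigma$ preserve $A$, and every automorphism of $Q$ is induced by an element of $\Sigma$.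
\end{enumerate}
The abelian group $L=A/C$, written additively, is a $G$-module under conjugation on which $A$ acts trivially. Condition (H3) says that $L$ is a simple module. Condition (H4) says that the extension $1\to L\to G/C\to Q\to1$ does not split: the image of $H$ in $G/C$ would be a complement to $L$, and the preimage of a complement would be such an $H$.

\begin{proposition}\label{prop:orbit}
Under these assumptions, for every $z\in[A,G]$ there is a word $w$ with
\[
w(G)=\{1\}\cup\{\alpha(z)^{\pm1}:\alpha\in\Sigma\}.
\]
\end{proposition}

Fix a tuple $\mathbf g\in G^d$ that generates $G$ and put $F=F_d$. The dichotomy of Section~\ref{ss:simple} survives, up to a perturbation by $A$.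

\begin{lemma}\label{lem:dichotomy}
For every $\mathbf h\in G^d$, either $\varphi_{\mathbf g}(\ker\varphi_{\mathbf h})=G$, or $\alpha(\mathbf h)=\mathbf a\mathbf g$ for some $\alpha\in\Sigma$ and $\mathbf a\in A^d$.
\end{lemma}

\begin{proof}
The group $M=\varphi_{\mathbf g}(\ker\varphi_{\mathbf h})$ is normal in $G$. If $M\not\subset A$, then $MA=G$ by (H2), so $G/M$ is a quotient of the abelian group $A$. As $G$ is perfect, $M=G$.

Suppose $M\subset A$. Then the composite $F\to G\to Q$ of $\varphi_{\mathbf g}$ with the projection kills $\ker\varphi_{\mathbf h}$, and it induces a surjection $\pi_1\colon\langle\mathbf h\rangle\to Q$ with $\pi_1(h_i)=g_iA$. Let $\pi_2\colon\langle\mathbf h\rangle\to Q$ be the restriction of the projection. Its kernel $\langle\mathbf h\rangle\cap A$ is abelian and normal in $\langle\mathbf h\rangle$, so $\pi_1(\ker\pi_2)$ is an abelian normal subgroup of $Q$, hence trivial. Therefore $\pi_1=\bar\alpha\circ\pi_2$ for a surjection $\bar\alpha$ from the subgroup $\pi_2(\langle\mathbf h\rangle)$ of $Q$ onto $Q$. Comparing orders, $\bar\alpha\in\operatorname{Aut}(Q)$. If $\alpha\in\Sigma$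 induces $\bar\alpha$, as (H5) allows, then $\alpha(h_i)A=\bar\alpha(h_iA)=g_iA$.
\end{proof}

It remains to deal with the perturbations. We first ask for insensitivity only modulo $C$, where the module is simple; a commutator will remove the central ambiguity afterwards. Let $F_0=\varphi_{\mathbf g}^{-1}(A)$ and
\[
U=\{\,u\in F_0:\ u(\mathbf a\mathbf g)\in u(\mathbf g)C\ \text{ for all }\mathbf a\in A^d\,\}.
\]
The change of the value of a word under a perturbation is governed by a derivation. Recall that a \emph{derivation} from $F$ to an $F$-module $T$ is a map $\delta\colon F\to T$ with $\delta(vv')=\delta(v)+v\,\delta(v')$. It satisfies $\delta(1)=0$ and $\delta(v^{-1})=-v^{-1}\delta(v)$, so it is determined by its values on $x_1,\dots,x_d$. The composite of a derivation with a module homomorphism is a derivation. Recall also that a finite direct sum of simple modules over any ring is semisimple: every submodule has a complement, so a homomorphism defined on a submodule extends to the whole module.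

\begin{lemma}\label{lem:U}
$U$ is a normal subgroup of $F$, and $\varphi_{\mathbf g}(U)\,C=A$.
\end{lemma}

\begin{proof}
Let $F$ act on $L$ through $\varphi_{\mathbf g}$; then $F_0$ acts trivially. The tuples $\mathbf a\mathbf g$ and $\mathbf g$ have the same image in $Q^d$, so for $\mathbf a\in A^d$ and $v\in F$ we may put
\[
\delta_{\mathbf a}(v)=v(\mathbf a\mathbf g)\,v(\mathbf g)^{-1}C\in L .
\]
The identity
\[
(vv')(\mathbf a\mathbf g)\,(vv')(\mathbf g)^{-1}
= v(\mathbf a\mathbf g)v(\mathbf g)^{-1}\cdot v(\mathbf g)\bigl(v'(\mathbf a\mathbf g)v'(\mathbf g)^{-1}\bigr)v(\mathbf g)^{-1}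
\]
shows that $\delta_{\mathbf a}$ is a derivation, and $\delta_{\mathbf a}(x_i)=a_iC$. Since the $a_iC$ are arbitrary, \emph{every} derivation $F\to L$ is of the form $\delta_{\mathbf a}$.

Let $T=\bigoplus_{\mathbf a\in A^d}L$ and let $\Delta=(\delta_{\mathbf a})_{\mathbf a}\colon F\to T$, again a derivation. On $F_0$ it is a homomorphism, because $F_0$ acts trivially, and for $u\in F_0$, $v\in F$,
\[
\Delta(vuv^{-1})=\Delta(v)+v\Delta(u)+vu\,\Delta(v^{-1})=\Delta(v)+v\Delta(u)+v\Delta(v^{-1})=v\Delta(u).
\]
Hence $U=\ker(\Delta|_{F_0})$ is normal in $F$, and $\Delta(F_0)$ is a submodule of $T$.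

The group $\varphi_{\mathbf g}(U)C$ is normal in $G$ and lies between $C$ and $A$. Suppose it is not $A$; by (H3), $\varphi_{\mathbf g}(U)\subset C$. We show that the value modulo $C$ of a word in $F_0$ is then itself a derivation, and so can be cancelled by a perturbation. The homomorphism $F_0\to L$, $u\mapsto u(\mathbf g)C$, kills $U$, so it factors as $\theta\circ\Delta$ with $\theta\colon\Delta(F_0)\to L$ additive. The map $\theta$ is a module homomorphism, since $\theta(v\Delta(u))=\theta(\Delta(vuv^{-1}))=v(\mathbf g)u(\mathbf g)v(\mathbf g)^{-1}C=v\,\theta(\Delta(u))$. As $T$ is semisimple, $\theta$ extends to a module homomorphism $\Theta\colon T\to L$. Then $\eta=\Theta\circ\Delta$ is a derivation on all of $F$, with $\eta(u)=u(\mathbf g)C$ for $u\in F_0$. Choose $\mathbf b\in A^d$ with $\delta_{\mathbf b}=-\eta$. For $u\in F_0$ we obtain, in $L$,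
\[
u(\mathbf b\mathbf g)C=\delta_{\mathbf b}(u)+u(\mathbf g)C=-\eta(u)+\eta(u)=0 .
\]
Let $H=\varphi_{\mathbf b\mathbf g}(F)$. It has the same image in $Q$ as $\langle\mathbf g\rangle=G$, so $HA=G$. Also $v(\mathbf b\mathbf g)\in A$ if and only if $v\in F_0$, so $H\cap A=\varphi_{\mathbf b\mathbf g}(F_0)\subset C$. This contradicts (H4).
\end{proof}

\begin{remark}\label{rem:H4}
Hypothesis (H4) is necessary for the lemma. If $H$ exists, write $g_i=a_ih_i$ with $a_i\in A$, $h_i\in H$. A word $u\in U$ has $u(\mathbf h)\in H\cap A\subset C$ and $u(\mathbf h)\in u(\mathbf g)C$, so $\varphi_{\mathbf g}(U)\subset C$.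
\end{remark}

\begin{proof}[Proof of Proposition~\ref{prop:orbit}]
Let $B$ be the finite set of $\mathbf h\in G^d$ with $\varphi_{\mathbf g}(\ker\varphi_{\mathbf h})=G$; it contains $(1,\dots,1)$. Let $J=\bigcap_{\mathbf h\in B}\ker\varphi_{\mathbf h}$. By Lemma~\ref{lem:cap}, $\varphi_{\mathbf g}(J)=G$. We want a word that vanishes on $B$ and is exactly insensitive to perturbations, and the subgroup $[U,J]$ consists of such words. Indeed $[U,J]\subset J$ because $J$ is normal. Let $u\in U$, $v\in J$, $\mathbf a\in A^d$, and write $u(\mathbf a\mathbf g)=c\,u(\mathbf g)$ and $v(\mathbf a\mathbf g)=a'v(\mathbf g)$ with $c\in C$, $a'\in A$. Since $c$ is central, and $a'$ commutes with $v(\mathbf g)u(\mathbf g)^{-1}v(\mathbf g)^{-1}\in A$,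
\[
[u,v](\mathbf a\mathbf g)=u(\mathbf g)\cdot a'\,v(\mathbf g)u(\mathbf g)^{-1}v(\mathbf g)^{-1}\,a'^{-1}=[u,v](\mathbf g).
\]
The words $w$ with $w(\mathbf a\mathbf g)=w(\mathbf g)$ form a subgroup of $F$, so all $w\in[U,J]$ have this property for all $\mathbf a$.

By Lemma~\ref{lem:U} and the centrality of $C$,
\[
\varphi_{\mathbf g}([U,J])=[\varphi_{\mathbf g}(U),G]=[\varphi_{\mathbf g}(U)C,G]=[A,G].
\]
Choose $w\in[U,J]$ with $w(\mathbf g)=z$. If $\mathbf h\in B$, then $w(\mathbf h)=1$. If $\mathbf h\notin B$, take $\alpha$ and $\mathbf a$ from Lemma~\ref{lem:dichotomy}; then $\alpha(w(\mathbf h))=w(\mathbf a\mathbf g)=z$, so $w(\mathbf h)=\alpha^{-1}(z)$. Conversely $\alpha(z)=w(\alpha(\mathbf g))$ is a value for every $\alpha\in\Sigma$.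
\end{proof}

\section{The group $\mathrm{SL}_n(O/P^2)$}\label{sec:G}

\subsection{Structure}\label{ss:structure}

Let $n,p,P,f$ be as in Theorem~\ref{thm:lower}, put $q=p^f$, and let
\[
R=O/P^2,\qquad G=\mathrm{SL}_n(R),\qquad \bar G=\mathrm{SL}_n(\mathbb F_q).
\]
Since $P\notin S$ we have $O_S/P^2O_S\cong R\cong O_P/P^2O_P$, and since $P$ is unramified, $PO_P=pO_P$. Thus $R$ is a local ring with maximal ideal $pR$ and residue field $\mathbb F_q$, with $p^2=0$, and multiplication by $p$ induces an additive isomorphism $\mathbb F_q=R/pR\to pR$, written $x\mapsto px$. We recall that the unramified extension $K_P/\mathbb Q_p$ is Galois and that its Galois group maps isomorphically onto $\operatorname{Gal}(\mathbb F_q/\mathbb F_p)$. Hence every $\sigma\in\operatorname{Gal}(\mathbb F_q/\mathbb F_p)$ lifts to a ring automorphism of $R$, also written $\sigma$, with $\sigma(px)=p\,\sigma(x)$. For $\lambda\in\mathbb F_q^\times$ with any lift $\hat\lambda\in R$, the \emph{Teichm\"uller lift} $[\lambda]=\hat\lambda^{\,q}$ does not depend on $\hat\lambda$, because $(1+px)^p=1$; it is multiplicative in $\lambda$ and reduces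 to $\lambda^q=\lambda$.

By (E1) and (E2), $G$ is perfect and the maps $\mathrm{SL}_n(O_S)\to G\to\bar G$ are onto. We define the following subgroups of $G$.
\begin{itemize}
\item $N=\ker(G\to\bar G)$. Since $\det(1+pX)=1+p\operatorname{tr}X$ and $(1+pX)(1+pY)=1+p(X+Y)$, the map $X\mapsto1+pX$ identifies the additive group $\mathfrak{sl}_n(\mathbb F_q)$ of matrices of trace zero with $N$. Conjugation by $g\in G$ becomes $X\mapsto\bar gX\bar g^{-1}$, where $\bar g\in\bar G$ is the reduction of $g$.
\item $Z=\{1+px:x\in\mathbb F_q\}$, the scalars in $N$. All these scalars lie in $N$ because $p\mid n$ makes the trace $nx$ of the scalar matrix $x$ vanish.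
\item $\mu=\{[\lambda]:\lambda\in\mathbb F_q^\times,\ \lambda^n=1\}$, a group of scalar matrices of determinant $[\lambda^n]=1$.
\item $A=\ker(G\to\mathrm{PSL}_n(\mathbb F_q))$ and $C=Z\mu$.
\end{itemize}
An element of $A$ reduces to a scalar $\lambda$ with $\lambda^n=1$, so it lies in $N[\lambda]$. Thus $A=N\mu$ is abelian, $C$ is central, and $C\cap N=Z$. This is (H1), and (H2) is the simplicity of $\mathrm{PSL}_n(\mathbb F_q)$ for $n\ge3$.

Let $\Sigma\le\operatorname{Aut}(G)$ be generated by the conjugations by elements of $\mathrm{GL}_n(R)$, the automorphisms $\sigma$ applied to the entries, and inverse-transpose $g\mapsto(g^T)^{-1}$. By the classical theorem of Schreier and van der Waerden, $\operatorname{Aut}(\mathrm{PSL}_n(\mathbb F_q))$ is generated for $n\ge3$ by the conjugations by $\mathrm{GL}_n(\mathbb F_q)$, the field automorphisms and inverse-transpose. The generators of $\Sigma$ commute with reduction modulo $p$ and preserve scalars, so they preserve $A$, and they induce these generators; for conjugations, note that any lift to $R$ of an invertible matrix over $\mathbb F_q$ has unit determinant.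 This is (H5). It remains to prove (H3) and (H4) and to compute $[A,G]$.

\subsection{Submodules of $\mathfrak{sl}_n(\mathbb F_q)$}\label{ss:submodules}

A normal subgroup of $G$ contained in $N$ is the same as an additive subgroup of $\mathfrak{sl}_n(\mathbb F_q)$ stable under conjugation by $\bar G$. We call such a subgroup a \emph{submodule}. It is not assumed to be an $\mathbb F_q$-subspace, which is why a parameter $c\in\mathbb F_q$ is carried through the next proof.

\begin{lemma}\label{lem:simple}
A submodule $M$ of $N$ with $M\not\subset Z$ equals $N$. Consequently \textup{(H3)} holds and $[A,G]=N$.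
\end{lemma}

\begin{proof}
Let $X\in M$ be nonscalar. Some vector $v$ is not an eigenvector of $X$, so $v$ and $Xv$ are linearly independent. As $n\ge3$, there is $b\in\bar G$ with $be_1=v$ and $be_2=Xv$, the determinant being adjusted in the third column. Replacing $X$ by $b^{-1}Xb$, we may assume $Xe_1=e_2$. Let $r^T=e_3^TX$ be the third row of $X$; then $r_1=X_{31}=0$.

For $c\in\mathbb F_q$, conjugate $X$ by $e_{13}(c)$ and subtract $X$. Since $E_{13}X=e_1r^T$, $XE_{13}=E_{23}$ and $E_{13}XE_{13}=X_{31}E_{13}=0$, we get
\[
Y=c(E_{13}X-XE_{13})-c^2E_{13}XE_{13}=c\,(e_1r^T-E_{23})\in M .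
\]
Now conjugate $Y$ by $e_{12}(1)$ and subtract $Y$. We have $Ye_1=0$, hence $YE_{12}=0$, and $E_{12}e_1=0$, hence $E_{12}Y=-cE_{13}$. So
\[
E_{12}Y-YE_{12}-E_{12}YE_{12}=-cE_{13}\in M .
\]
By (E3), $cE_{kl}\in M$ for all $c$ and all $k\ne l$. Finally
\[
e_{kl}(1)\,(cE_{lk})\,e_{kl}(-1)-cE_{lk}=c(E_{kk}-E_{ll})-cE_{kl},
\]
so $M$ contains all $c(E_{kk}-E_{ll})$. These elements and the $cE_{kl}$ generate $\mathfrak{sl}_n(\mathbb F_q)$ additively.

If $M'$ is normal in $G$ with $C\le M'\le A=N\mu$, then $M'=(M'\cap N)\mu$. Either $M'\cap N\subset Z$ and $M'=C$, or $M'\cap N=N$ and $M'=A$. As $A\neq C$, this is (H3). Since $\mu$ is central, $[A,G]=[N,G]$. This is a submodule containing $e_{21}(1)E_{13}e_{21}(-1)-E_{13}=E_{23}$, which is not scalar, so it equals $N$.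
\end{proof}

\subsection{Nonsplitting modulo scalars}\label{ss:nonsplit}

We test a hypothetical subgroup $H$ on the elements lying over the root subgroup $\{e_{12}(c):c\in\mathbb F_q\}$ of $\bar G$, which is elementary abelian. The obvious lift $e_{12}(\hat c)$ has $p$-th power $e_{12}(pc)$, which is not scalar for $c\neq0$, and the question is whether a correction by elements of $N$ can repair this. For $p\ge5$ it cannot even be repaired for one $c$. For $p\le3$ it can be repaired for each $c$ separately, and the contradiction comes from the compatibility of the corrections with addition in $\mathbb F_q$.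

\begin{lemma}\label{lem:nonsplit}
There is no subgroup $H\le G$ with $HN=G$ and $H\cap N\subset Z$. Consequently \textup{(H4)} holds.
\end{lemma}

\begin{proof}
For the consequence, suppose $H_0A=G$ and $H_0\cap A\subset C$, and put $H=H_0C$. Then $HN\supset H_0\mu N=G$, and $H\cap A=(H_0\cap A)C=C$, so $H\cap N\subset C\cap N=Z$.

Suppose $H$ exists. Put $e=E_{12}$ and fix a lift $\hat c\in R$ of each $c\in\mathbb F_q$. Choose $h_c\in H$ reducing to $e_{12}(c)$ and write
\[
h_c=(1+\hat ce)\bigl(1+pX(c)\bigr),\qquad X(c)\in\mathfrak{sl}_n(\mathbb F_q).
\]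
For a matrix $X$ over $\mathbb F_q$ and $c\in\mathbb F_q$, using $eXe=X_{21}e$, put
\begin{equation}\label{eq:conj}
X^{(c)}=(1-ce)X(1+ce)=X+c(Xe-eX)-c^2X_{21}e .
\end{equation}
The only nonzero column of $Xe$ is the second, equal to the first column of $X$, and the only nonzero row of $eX$ is the first, equal to the second row of $X$. So the entries of $Xe-eX$ that we need are
\begin{equation}\label{eq:entries}
(1,1):\ -X_{21},\quad (1,2):\ X_{11}-X_{22},\quad (2,1):\ 0,\quad (2,2):\ X_{21},\quad (3,3):\ 0 .
\end{equation}

\emph{Products.} Write $\hat c+\hat d=\widehat{c+d}+p\kappa$ with $\kappa\in\mathbb F_q$. Then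
\[
h_ch_d=(1+\hat ce)(1+\hat de)\bigl(1+pX(c)^{(d)}\bigr)\bigl(1+pX(d)\bigr)
=\bigl(1+\widehat{(c+d)}\,e\bigr)\bigl(1+p(\kappa e+X(c)^{(d)}+X(d))\bigr).
\]
Since $h_{c+d}^{-1}h_ch_d\in H\cap N\subset Z$,
\begin{equation}\label{eq:cocycle}
X(c+d)\equiv X(c)^{(d)}+X(d)+\kappa e\quad\text{modulo scalars}.
\end{equation}

\emph{Powers.} For group elements $s,\nu$ one has $(s\nu)^p=s^p\prod_{i=p-1}^{0}s^{-i}\nu s^i$. With $s=1+\hat ce$, $s^p=1+pce$, and $X=X(c)$, the element $h_c^p\in N$ corresponds to $ce+\sum_{i=0}^{p-1}X^{(ic)}$, which by \eqref{eq:conj} equals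
\begin{equation}\label{eq:power}
ce+c\,\frac{p(p-1)}2\,(Xe-eX)-c^2\,\frac{(p-1)p(2p-1)}{6}\,X_{21}e .
\end{equation}
As $h_c^p\in H\cap N\subset Z$, the matrix \eqref{eq:power} must be scalar.

\emph{Case $p\ge5$.} Both fractions are divisible by $p$, so \eqref{eq:power} equals $ce$, which is not scalar for $c=1$.

\emph{Case $p=3$.} The fractions are $3$ and $5$, so \eqref{eq:power} equals $(c+c^2y(c))e$ with $y(c)=X(c)_{21}$. Hence $y(c)=-c^{-1}$ for $c\ne0$. By \eqref{eq:conj} and \eqref{eq:entries}, $X^{(d)}$ and $X$ have the same $(2,1)$ entry, and this entry vanishes for scalars and for $e$. So \eqref{eq:cocycle} gives $y(c+d)=y(c)+y(d)$. If $c,d,c+d\ne0$, this reads $(c+d)^2=cd$, that is, $(c-d)^2=0$ in characteristic $3$. Since $q\ge9$, we may take $c=1$ and $d\notin\{0,1,-1\}$, a contradiction.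

\emph{Case $p=2$.} Both fractions are $1$, so $ce+c(Xe-eX)-c^2X_{21}e$ is scalar, and it is $0$ because its $(3,3)$ entry vanishes. For $c\ne0$ the $(1,1)$ entry gives $X_{21}=0$, and then the $(1,2)$ entry gives $1+X_{11}-X_{22}=0$. So $t(c)=X(c)_{11}+X(c)_{22}$ equals $1$ for all $c\ne0$. The function $X\mapsto X_{11}+X_{22}$ takes the same value at $X^{(d)}$ and at $X$ by \eqref{eq:entries}, vanishes at $e$, and vanishes on scalars because $2=0$. So \eqref{eq:cocycle} gives $t(c+d)=t(c)+t(d)$. Since $q\ge4$, there are $c,d$ with $c,d,c+d$ all nonzero, and then $1=1+1=0$, a contradiction.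
\end{proof}

\begin{remark}\label{rem:p5}
For $p\ge5$, formula \eqref{eq:power} says that $(e_{12}(1)\nu)^p=e_{12}(p)$ for every $\nu\in N$. If the generating tuple has $g_1=e_{12}(1)$, then $x_1^p$ is an explicit element of $U$ with value $e_{12}(p)\notin C$, exactly as in $\mathbb Z/p^2$. The derivation argument of Lemma~\ref{lem:U} is what allows $p=2$ and $p=3$, and these primes are needed to treat every $n$.
\end{remark}

\subsection{Proof of Theorem~\ref{thm:lower}}\label{ss:proof}

By the normal basis theorem there is $\zeta\in\mathbb F_q$ whose conjugates $\sigma(\zeta)$, $\sigma\in\operatorname{Gal}(\mathbb F_q/\mathbb F_p)$, form a basis of $\mathbb F_q$ over $\mathbb F_p$. Let $z=1+p\zeta\in Z\subset N=[A,G]$. Conjugations fix the scalars $1+px$, the automorphism $\sigma$ sends $1+px$ to $1+p\,\sigma(x)$, and inverse-transpose sends it to $1-px$. All of (H1)--(H5) hold, so Proposition~\ref{prop:orbit} gives a word $w$ with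
\[
w(G)=\{1\}\cup\{1\pm p\,\sigma(\zeta):\sigma\in\operatorname{Gal}(\mathbb F_q/\mathbb F_p)\},\qquad\langle w(G)\rangle=Z .
\]
Coordinates in the normal basis identify $Z$ with $\mathbb F_p^f$ and $w(G)$ with $\{0,\pm\epsilon_1,\dots,\pm\epsilon_f\}$, where the $\epsilon_i$ are the standard basis vectors. Consider a vector with coordinates represented by integers $0\le k_i<p$. If it is written as a sum of values in which $\epsilon_i$ occurs $s_i$ times and $-\epsilon_i$ occurs $t_i$ times, then $s_i-t_i\equiv k_i\pmod p$, so $s_i+t_i\ge|s_i-t_i|\ge\min(k_i,p-k_i)$, and equality is attainable. The least number of summands is therefore $\sum_i\min(k_i,p-k_i)$, whose maximum is $f\lfloor p/2\rfloor$. This is the width of $w$ in $G$. Since $G$ is a quotient of $\mathrm{SL}_n(O_S)$, Lemma~\ref{lem:basic}(a) gives the lower bound in $\mathrm{SL}_n(O_S)$. \hfill$\square$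

\begin{remark}[The hypotheses]\label{rem:hyp}
(a) If $p\nmid n$, no nonzero scalar has trace zero, and the scalars in $G$ form the group $\mu$ of order at most $n$.

(b) If $P$ is ramified, then $p=0$ in $R=O/P^2$. The map $\hat\lambda\mapsto\hat\lambda^{\,q}$ is then additive and embeds $\mathbb F_q$ in $R$, so $R\cong\mathbb F_q[\epsilon]/(\epsilon^2)$. The subgroup $\mathrm{SL}_n(\mathbb F_q)$ violates the analog of Lemma~\ref{lem:nonsplit}. Moreover the ring automorphisms $\epsilon\mapsto c\epsilon$, $c\in\mathbb F_q^\times$, permute the scalars $1+x\epsilon$, $x\neq0$, transitively, so a word that has one of them as a value has all of them.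

(c) The condition $f\ge2$ for $p\le3$ enters only at the end of the proof of Lemma~\ref{lem:nonsplit}, and that argument needs it. The matrix $e_{12}(1)$ over $\mathbb F_3$ lifts to an integral matrix of order $3$, and over $\mathbb F_2$ to one of order $2$ and determinant $1$, with upper left blocks
\[
\begin{pmatrix}-2&1\\-3&1\end{pmatrix},\qquad\begin{pmatrix}1&1&0\\0&-1&0\\0&0&-1\end{pmatrix},
\]
extended by the identity; the first block has trace $-1$ and determinant $1$. So for $q=2,3$ the root subgroup lifts and yields no contradiction. We make no claim about whether the lemma holds in these cases.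
\end{remark}

\section{The upper bound in the congruence completion}\label{sec:upper}

By Lemma~\ref{lem:basic}(b) it suffices to bound the width at one prime. In this section $R=O_P$, with valuation $v$ and maximal ideal again denoted $P$; the residue characteristic is $\ell$, $D=[K_P:\mathbb Q_\ell]$, and $\Gamma=\mathrm{SL}_n(R)$ with $n\ge3$. The \emph{level} of $g\in\Gamma$ is
\[
\operatorname{lev}(g)=\min\bigl\{v(g_{ij}),\ v(g_{ii}-g_{jj})\ :\ i\ne j\bigr\}.
\]
It is the largest $a$ such that $g$ is scalar modulo $P^a$, so it is invariant under conjugation, and it is infinite exactly for scalar $g$.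

\subsection{From one matrix to the elementary matrices of its level}\label{ss:eight}

A commutator $[\gamma,t]=\gamma\cdot t\gamma^{-1}t^{-1}$ is a product of a conjugate of $\gamma$ and a conjugate of $\gamma^{-1}$, so three successive commutators starting from $g$ cost $8$ conjugates of $g^{\pm1}$. The first will produce a matrix fixing $e_1$, the second a matrix that differs from the identity only in the first row, and the third will isolate one entry of that row. The point is to lose nothing in valuation along the way.

\begin{lemma}\label{lem:eight}
Let $g\in\Gamma$ have finite level $a$. Then every elementary matrix whose off-diagonal entry lies in $P^a$ is a product of $8$ conjugates of $g^{\pm1}$.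
\end{lemma}

\begin{proof}
We may replace $g$ by a conjugate.

\emph{Normalizing the first column.} If all off-diagonal entries have valuation greater than $a$, then $v(g_{ii}-g_{jj})=a$ for some $i\ne j$, and the $(i,j)$ entry of $e_{ij}(1)\,g\,e_{ij}(-1)$ is $g_{ij}+g_{jj}-g_{ii}-g_{ji}$, of valuation $a$. So we may assume that an off-diagonal entry has valuation $a$, and by (E3) that $v(g_{21})=a$. Let $u=ge_1$. Conjugation by a matrix $\tau$ with $\tau e_1=e_1$ replaces $u$ by $\tau u$. For $i\ge3$ we have $v(u_i)\ge a=v(u_2)$, and $\tau=e_{i2}(-u_i/u_2)$ makes $u_i=0$. Thus $u=u_1e_1+u_2e_2$ with $v(u_2)=a$. If $a=0$, then $\tau=e_{12}(-u_1/u_2)$ also makes $u_1=0$.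

\emph{First commutator.} Let $t=e_{13}(1)$, $h=[g^{-1},t]=g^{-1}tgt^{-1}$, $s=g^{-1}e_1$ and $r^T=e_3^Tg$; note $r_1=u_3=0$. Since $t^{-1}e_1=e_1$ and $tu=u$, we have $he_1=g^{-1}u=e_1$. Also $h^{-1}=t\cdot g^{-1}(1-E_{13})g=(1+E_{13})(1-sr^T)$, so $e_j^Th^{-1}=e_j^T-s_jr^T$ for $j\ge2$.

\emph{Second commutator.} For $j\ge2$ and $y\in R$,
\[
X:=[h,e_{1j}(y)]=\bigl(1+ye_1(e_j^T-s_jr^T)\bigr)\bigl(1-ye_1e_j^T\bigr)=1-ys_j\,e_1r^T ,
\]
where the term in $y^2$ vanishes because $e_j^Te_1=0$ and $r^Te_1=0$. Then $X^{-1}=1+ys_je_1r^T$.

\emph{Third commutator.} For distinct $l,m\ge2$ we have $Xe_l=e_l-ys_jr_le_1$ and $e_m^TX^{-1}=e_m^T$, so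
\[
[X,e_{lm}(1)]=(1+E_{lm}-ys_jr_lE_{1m})(1-E_{lm})=e_{1m}(-ys_jr_l).
\]

\emph{Valuations.} We need $j,l\ge2$ with $v(s_jr_l)=a$; an index $m\ge2$, $m\ne l$, exists because $n\ge3$. Suppose $a\ge1$. Then $g$ and $g^{-1}$ are scalar modulo $P$, so their diagonal entries are units; in particular $r_3=g_{33}$ is a unit. The second coordinate of $e_1=g^{-1}u=u_1s+u_2g^{-1}e_2$ gives $u_1s_2=-u_2(g^{-1})_{22}$, so $v(s_2)=v(u_2)=a$. Take $j=2$, $l=3$. Suppose $a=0$. The row $r^T$ of an invertible matrix contains a unit, and $r_1=0$, so $r_l$ is a unit for some $l\ge2$. If $s_j\in P$ for all $j\ge2$, then $e_1=gs\equiv s_1u=s_1u_2e_2\pmod P$, which fails in the first coordinate. So $s_j$ is a unit for some $j\ge2$.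

As $y$ runs through $R$, the entry $-ys_jr_l$ runs through $P^a$. This proves the lemma for the position $(1,m)$, and (E3) gives all other positions.
\end{proof}

\subsection{Roots of unity in $O_P/P^a$}\label{ss:roots}

Let $\mu_n(R/P^a)$ be the group of $n$-th roots of unity in $R/P^a$. This is the only place where the ring influences the bound.

\begin{lemma}\label{lem:roots}
For $a\ge1$, the order of $\mu_n(R/P^a)$ is at most $n$ if $P\nmid n$, and at most $n^{D+2}$ if $P\mid n$.
\end{lemma}

\begin{proof}
Let $U_1=(1+P)/(1+P^a)$ be the kernel of $(R/P^a)^\times\to(R/P)^\times$; its order $|R/P|^{a-1}$ is a power of $\ell$. The image of $\mu_n(R/P^a)$ in the field $R/P$ has at most $n$ elements, and the kernel is $\mu_n(R/P^a)\cap U_1$. If $\ell\nmid n$, an element of this kernel has order dividing both $n$ and a power of $\ell$, so the kernel is trivial. In general, the topological group $1+P$ is isomorphic to the product of $\mathbb Z_\ell^{D}$ and a finite cyclic group \cite[II.5.7]{Neu}. Its finite quotient $U_1$ by an open subgroup is therefore generated by $D+1$ elements, and so is every subgroup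 of $U_1$. An abelian group with $D+1$ generators and exponent dividing $n$ has order at most $n^{D+1}$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:upper}}\label{ss:proofupper}

Put $c_1=8(n-1)(n+6)$.

\begin{proposition}\label{prop:local}
The width of every word $w$ in $\Gamma=\mathrm{SL}_n(O_P)$ is at most $c_1+n\log_2n$ if $P\nmid n$, and at most $c_1+(D+2)\,n\log_2n$ if $P\mid n$.
\end{proposition}

\begin{proof}
The trivial word has width $0$, so let $w\ne1$ in $F_d$. Some positive value is nonscalar. Indeed $\mathrm{SL}_2(\mathbb Z)$ contains a free group of rank $d$; embed it in the upper left corner of $\Gamma$ and evaluate $w$ at a free basis. The result is not the identity and has $(3,3)$ entry $1$, so it is not scalar. Let $a<\infty$ be the smallest level of a positive value, attained at $g$. Conjugates of $g^{\pm1}$ are values, so by Lemma~\ref{lem:eight} every conjugate of a matrix $e_{ij}(x)$, $x\in P^a$, is a product of $8$ values. By Lemma~\ref{lem:gauss}, part (a) if $a=0$ and part (b) if $a\ge1$, every element of $\mathrm{SL}_n(R,P^a)$ is a product of at most $c_1$ values. If $a=0$ this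 group is $\Gamma$, and we are done.

Let $a\ge1$ and $W=\langle w(\Gamma)\rangle$. By the minimality of $a$, all values are scalar modulo $P^a$, so the image $\overline W$ of $W$ in $\mathrm{SL}_n(R/P^a)$ is a subgroup of $\mu_n(R/P^a)$, generated by the image of $w(\Gamma)$. Choose values $v_1,v_2,\dots$ successively so that the image $\bar v_i$ lies outside $\langle\bar v_1,\dots,\bar v_{i-1}\rangle$. Each choice at least doubles the order of the subgroup generated, so $\overline W=\langle\bar v_1,\dots,\bar v_k\rangle$ with $k\le\log_2|\overline W|$. As $\overline W$ is abelian of exponent dividing $n$, every $\gamma\in W$ is congruent modulo $P^a$ to a product $v_1^{m_1}\cdots v_k^{m_k}$ with $0\le m_i<n$, and it differs from this product by an element of $\mathrm{SL}_n(R,P^a)$. So $\gamma$ is a product of at most $n\log_2|\overline W|+c_1$ values, and Lemma~\ref{lem:roots} bounds $|\overline W|$.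
\end{proof}

By Proposition~\ref{prop:local}, the width of $w$ in $\mathrm{SL}_n(O_P)$ is at most $c_1+(\delta+2)\,n\log_2n$ for every $P\notin S$. By Lemma~\ref{lem:basic}(b), the width in $\prod_{P\notin S}\mathrm{SL}_n(O_P)$ is at most
\[
2c_1+2(\delta+2)\,n\log_2n\ \le\ c(n)(1+\delta),\qquad c(n)=2c_1+4n\log_2n ,
\]
since $\delta+2\le2(1+\delta)$. Lemma~\ref{lem:basic}(a) gives the same bound in every quotient. \hfill$\square$

\begin{thebibliography}{9}

\bibitem{AM}
Nir Avni and Chen Meiri, \emph{Words have bounded width in $SL(n,\mathbb{Z})$}, arXiv:1801.03887 (2018).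

\bibitem{Neu}
Neukirch, \emph{Algebraic Number Theory}.

\end{thebibliography}
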